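\title{Tensor powers of the quotient module of a Hopf subalgebra need not stabilize}

\begin{abstract}
Let $R$ be a Hopf subalgebra of a finite-dimensional Hopf algebra $H$ over a field $k$, and let $Q=H/R^+H$ be the quotient module. We show that over every field there is a pair $R\subseteq H$ for which no tensor power $Q^{\otimes(n+1)}$ is a direct summand of a multiple of $Q^{\otimes n}$. For a given pair, such an $n$ exists exactly when the restriction of $Q$ to $R$ is an algebraic module. In characteristic $p$ we obtain examples with $R=k[C_p\times C_p]$, and we show that $n$ exists for every $H$ containing a group algebra $kG$ if and only if the Sylow $p$-subgroups of $G$ are cyclic. In characteristic different from $2$ we construct a pointed example with $\dim H=256$ and $\dim R=16$.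
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field and $H$ a finite-dimensional Hopf algebra over $k$, with coproduct $\Delta(h)=h_{(1)}\otimes h_{(2)}$, counit $\varepsilon$ and antipode $S$. Modules are finite-dimensional right modules, and $\otimes$ means $\otimes_k$. The tensor product of two $H$-modules is an $H$-module under the diagonal action $(m\otimes n)h=mh_{(1)}\otimes nh_{(2)}$. The unit for this product is the trivial module $k_\varepsilon$, on which $h$ acts as $\varepsilon(h)$, and we put $M^{\otimes 0}=k_\varepsilon$.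

Let $R\subseteq H$ be a Hopf subalgebra and $R^+=R\cap\ker\varepsilon$. Then $R^+H$ is a right ideal, and the \emph{quotient module} of the pair is the right $H$-module
\[
Q=H/R^+H .
\]
We write $[h]$ for the class of $h$, so that $[rh]=\varepsilon(r)[h]$ for $r\in R$; thus $Q\cong k_\varepsilon\otimes_RH$ is induced from the trivial $R$-module. If $G$ is a subgroup of a finite group $L$, and $R=kG\subseteq H=kL$, then $Q$ is the permutation module on the right cosets $G\backslash L$. In general $Q$ plays the role of the coset space of $R$ in $H$.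

For $n\ge0$ consider the composition map $f\otimes g\mapsto f\circ g$,
\[
\mu_n:\ \operatorname{Hom}(Q^{\otimes n},Q^{\otimes(n+1)})\otimes_{\operatorname{End}Q^{\otimes n}}\operatorname{Hom}(Q^{\otimes(n+1)},Q^{\otimes n})\longrightarrow\operatorname{End}Q^{\otimes(n+1)},
\]
where $\operatorname{Hom}$ and $\operatorname{End}$ are taken in the category of $H$-modules. We say that the pair $R\subseteq H$ \emph{stabilizes} if $\mu_n$ is surjective for some $n$. The following question comes from Kadison \cite{Kadison}.

\begin{quote}
\emph{Does every pair $R\subseteq H$, with $H$ a finite-dimensional Hopf algebra and $R$ a Hopf subalgebra, stabilize?}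
\end{quote}

To see what is being asked, write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$.

\begin{lemma}\label{lem:summand}
For modules $X,Y$ over an algebra, the composition map $\operatorname{Hom}(X,Y)\otimes_{\operatorname{End}X}\operatorname{Hom}(Y,X)\to\operatorname{End}Y$ is surjective if and only if $Y\mid X^{\oplus r}$ for some $r$.
\end{lemma}

\begin{proof}
The image is a two-sided ideal of $\operatorname{End}Y$, so the map is surjective if and only if $\mathrm{id}_Y=\sum_{i=1}^rf_ig_i$ for some $g_i:Y\to X$ and $f_i:X\to Y$. This says that the map $(g_i):Y\to X^{\oplus r}$ has the left inverse $(f_i):X^{\oplus r}\to Y$.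
\end{proof}

Let $\mathcal I_n$ be the set of isomorphism classes of indecomposable direct summands of $Q^{\otimes n}$. By the Krull--Schmidt theorem (a finite-dimensional module is a direct sum of indecomposables, uniquely up to isomorphism and order), Lemma~\ref{lem:summand} says that
\begin{equation}\label{eq:mu}
\mu_n\ \text{is surjective}\iff \mathcal I_{n+1}\subseteq\mathcal I_n .
\end{equation}
Tensoring $Q^{\otimes(n+1)}\mid(Q^{\otimes n})^{\oplus r}$ with $Q$ shows that if $\mu_n$ is surjective, then so is $\mu_{n+1}$; in particular it does not matter whether $n=0$ is allowed in the question.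

The opposite inclusion always holds for $n\ge1$. Since $\Delta(R^+)\subseteq R^+\otimes R+R\otimes R^+$, we have $\Delta(R^+H)\subseteq R^+H\otimes H+H\otimes R^+H$, and $\varepsilon(R^+H)=0$. So $\Delta$ and $\varepsilon$ induce maps $Q\to Q\otimes Q$ and $Q\to k_\varepsilon$, both $H$-linear, with $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}_Q$. Hence $Q\mid Q\otimes Q$, and tensoring with powers of $Q$ gives
\begin{equation}\label{eq:chain}
\mathcal I_1\subseteq\mathcal I_2\subseteq\mathcal I_3\subseteq\cdots .
\end{equation}
The question asks whether this chain always stops.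

The first cases one tries suggest that it does. If $R=H$, then $Q=k_\varepsilon$ and $\mu_0$ is surjective. If $R=k1$, then $Q=H$, the module $H\otimes H$ is free (Lemma~\ref{lem:tensor} below), and $\mu_1$ is surjective. If $R=kG\subseteq H=kL$, then $Q^{\otimes n}$ is the permutation module on $(G\backslash L)^n$, hence a direct sum of modules $k[U\backslash L]$ with $U\le L$; there are finitely many subgroups $U$, so the chain stops, in every characteristic. It also stops whenever $R$ is semisimple (Corollary~\ref{cor:finite}). Finally, a coarser invariant always stabilizes: the annihilators of $Q,Q^{\otimes2},\dots$ form a descending chain of subspaces of the finite-dimensional space $H$. Nevertheless the answer is negative over every field.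

\begin{theorem}\label{thm:A}
Let $\operatorname{char}k=p>0$ and $G=C_p\times C_p$. There is a Hopf algebra $H$ of dimension $p^{p^2+1}$ containing $R=kG$ as a Hopf subalgebra such that $\mu_n$ is surjective for no $n\ge0$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\operatorname{char}k\ne2$. There is a pointed Hopf algebra $H$ of dimension $256$ with a Hopf subalgebra $R$ of dimension $16$ such that $\mu_n$ is surjective for no $n\ge0$.
\end{theorem}

Here \emph{pointed} means that every simple subcoalgebra is one-dimensional. The two theorems together cover all fields; the smallest of these examples has $\operatorname{char}k=2$ and $\dim H=32$. When $R$ is a group algebra in positive characteristic, the method decides exactly which groups admit a counterexample.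

\begin{theorem}\label{thm:B}
Let $\operatorname{char}k=p>0$ and let $G$ be a finite group. The following are equivalent:
\begin{itemize}
\item[(a)] for every finite-dimensional Hopf algebra $H$ containing $kG$ as a Hopf subalgebra, the pair $kG\subseteq H$ stabilizes;
\item[(b)] every finite-dimensional $kG$-module is algebraic (Definition~\ref{def:alg});
\item[(c)] the Sylow $p$-subgroups of $G$ are cyclic.
\end{itemize}
\end{theorem}

The proofs have three parts. First, whether the chain \eqref{eq:chain} stops depends only on $Q$ as a module over the smaller algebra $R$ (Section~\ref{sec:reduction}). Second, the tensor powers of a syzygy $N$ of the trivial $R$-module are, up to projective summands, the higher syzygies, and these are infinite in number when the cohomology of $R$ grows (Section~\ref{sec:syzygy}). Third, one has to build $H$ around $R$ so that $N$ is a direct summand of $Q|_R$. In characteristic $p$ a truncated symmetric algebra does this for any module $N$ over a group algebra (Section~\ref{sec:charp}). In characteristic $0$ that construction is not available, and an explicit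 Hopf algebra takes its place (Section~\ref{sec:char0}).

\section{Reduction to the Hopf subalgebra}\label{sec:reduction}

We use two facts about a finite-dimensional Hopf algebra $H$ \cite{LS}. It is a Frobenius algebra, hence self-injective, so that projective and injective modules coincide. Its antipode is bijective; the inverse $S^{-1}$ is an algebra anti-automorphism with
\begin{equation}\label{eq:Sinv}
S^{-1}(h_{(2)})h_{(1)}=\varepsilon(h)1=h_{(2)}S^{-1}(h_{(1)}).
\end{equation}

\begin{definition}\label{def:alg}
An $H$-module $M$ is \emph{algebraic} if only finitely many isomorphism classes of indecomposable modules occur as direct summands of the modules $M^{\otimes j}$, $j\ge0$.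
\end{definition}

A direct summand $N$ of an algebraic module $M$ is algebraic, because $N^{\otimes j}\mid M^{\otimes j}$. The restriction of an algebraic module $M$ to a Hopf subalgebra $R$ is algebraic, because $(M|_R)^{\otimes j}=M^{\otimes j}|_R$ is a direct sum of restrictions of finitely many fixed modules. Passing from $R$ back to $H$ is false for general modules, but it works for $Q$, because tensoring with $Q$ is the same as restricting to $R$ and inducing up again.

\begin{lemma}\label{lem:tensor}
Let $R\subseteq H$ be a Hopf subalgebra with quotient module $Q$, and let $M$ be an $H$-module. Then $M|_R\otimes_RH\cong Q\otimes M$. In particular $H\otimes M$ is free, and $P\otimes M$ is projective whenever $P$ is projective.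
\end{lemma}

\begin{proof}
Define
\[
\alpha(m\otimes h)=[h_{(1)}]\otimes mh_{(2)},\qquad \beta([h]\otimes m)=mS^{-1}(h_{(2)})\otimes h_{(1)} .
\]
For $r\in R$, the formula for $\alpha$ sends $m\otimes rh$ to $\varepsilon(r_{(1)})[h_{(1)}]\otimes mr_{(2)}h_{(2)}=[h_{(1)}]\otimes mrh_{(2)}$, which is its value on $mr\otimes h$; so $\alpha$ is well defined on $M\otimes_RH$. The formula for $\beta$ sends $rh\otimes m$ to
\[
mS^{-1}(h_{(2)})S^{-1}(r_{(2)})\otimes r_{(1)}h_{(1)}=mS^{-1}(h_{(2)})S^{-1}(r_{(2)})r_{(1)}\otimes h_{(1)}=\varepsilon(r)\,mS^{-1}(h_{(2)})\otimes h_{(1)},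
\]
which vanishes for $r\in R^+$; so $\beta$ is well defined on $Q\otimes M$. By \eqref{eq:Sinv},
\[
\beta\alpha(m\otimes h)=mh_{(3)}S^{-1}(h_{(2)})\otimes h_{(1)}=m\otimes h,\qquad
\alpha\beta([h]\otimes m)=[h_{(1)}]\otimes mS^{-1}(h_{(3)})h_{(2)}=[h]\otimes m .
\]
The map $\alpha$ is $H$-linear because $\Delta$ is multiplicative. For $R=k1$ we have $Q=H$, and $M\otimes_kH$ is free of rank $\dim M$. A projective module $P$ is a summand of some $H^{\oplus r}$, so $P\otimes M$ is a summand of the free module $(H\otimes M)^{\oplus r}$.
\end{proof}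

\begin{proposition}\label{prop:reduction}
For a pair $R\subseteq H$ the following are equivalent:
\begin{itemize}
\item[(i)] the pair stabilizes;
\item[(ii)] $Q$ is an algebraic $H$-module;
\item[(iii)] $Q|_R$ is an algebraic $R$-module.
\end{itemize}
\end{proposition}

\begin{proof}
If $\mu_n$ is surjective, then so is $\mu_j$ for all $j\ge n$, and \eqref{eq:mu} gives $\mathcal I_j\subseteq\mathcal I_n$ for $j\ge n$; hence $\bigcup_j\mathcal I_j=\mathcal I_0\cup\dots\cup\mathcal I_n$ is finite. Conversely, if the union is finite, then the ascending chain \eqref{eq:chain} has $\mathcal I_n=\mathcal I_{n+1}$ for some $n$, and $\mu_n$ is surjective by \eqref{eq:mu}. So (i) and (ii) are equivalent, and (ii) implies (iii) by restriction.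

Assume (iii), and let $X_1,\dots,X_s$ be the indecomposable $R$-modules that occur in the powers $(Q|_R)^{\otimes j}$, $j\ge0$. Lemma~\ref{lem:tensor} with $M=Q^{\otimes j}$ gives $Q^{\otimes(j+1)}\cong(Q|_R)^{\otimes j}\otimes_RH$, which is a direct sum of copies of the modules $X_i\otimes_RH$. So every indecomposable summand of a power of $Q$ is $k_\varepsilon$ or a summand of one of the $X_i\otimes_RH$, and (ii) holds.
\end{proof}

An algebra has \emph{finite representation type} if it has finitely many indecomposable modules up to isomorphism. Over such a Hopf algebra every module is algebraic.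

\begin{corollary}\label{cor:finite}
If $R$ has finite representation type, for instance if $R$ is semisimple, then every pair $R\subseteq H$ stabilizes.
\end{corollary}

A counterexample therefore needs an $R$ with infinitely many indecomposable modules, and it is enough to find one non-algebraic direct summand of $Q|_R$.

\section{Syzygies of the trivial module}\label{sec:syzygy}

To prove that a module $N$ is not algebraic one must control infinitely many tensor powers. This is possible when $N$ is the kernel of a surjection from a projective module onto $k_\varepsilon$, since tensoring with such an $N$ shifts along a projective resolution. We first carry this out by hand for the Klein four-group.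

\subsection*{The exterior algebra in two variables}

Over any field $k$, let $\Lambda$ be the algebra with generators $x_1,x_2$ and relations $x_1^2=x_2^2=x_1x_2+x_2x_1=0$. It has basis $1,x_1,x_2,x_1x_2$, and it is local with simple module $k=\Lambda/(x_1,x_2)$. Let $P_j$ be the free $\Lambda$-module with basis $e^j_0,\dots,e^j_j$, and for $j\ge1$ define $\partial_j:P_j\to P_{j-1}$ by
\[
\partial_j(e^j_a)=e^{j-1}_{a-1}x_1+e^{j-1}_ax_2,\qquad e^{j-1}_{-1}=e^{j-1}_j=0 .
\]
Put $\Omega^j=\operatorname{im}\partial_j$ for $j\ge1$ and $\Omega^0=k$.

\begin{lemma}\label{lem:exterior}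
The complex $\cdots\to P_2\to P_1\to P_0\to k\to0$ is exact, and $\dim\operatorname{Ext}^j_\Lambda(k,k)=j+1$. The module $\Omega^j$ is indecomposable of dimension $2j+1$.
\end{lemma}

\begin{proof}
We have $\partial_{j-1}\partial_j(e^j_a)=e^{j-2}_{a-2}x_1^2+e^{j-2}_{a-1}(x_2x_1+x_1x_2)+e^{j-2}_ax_2^2=0$. Fix $j\ge1$, and put $u_a=\partial_j(e^j_a)$ for $0\le a\le j$ and $z_a=e^{j-1}_ax_1x_2$ for $0\le a\le j-1$. These $2j+1$ elements are linearly independent, and
\[
u_ax_1=-z_a\ \ (a<j),\quad u_jx_1=0,\quad u_ax_2=z_{a-1}\ \ (a>0),\quad u_0x_2=0,\quad z_ax_i=0;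
\]
see Figure~\ref{fig:zigzag}. So they form a basis of $\Omega^j$. Then $\dim\ker\partial_j=4(j+1)-(2j+1)=2j+3=\dim\Omega^{j+1}$, and $\Omega^1$ is the kernel $(x_1,x_2)$ of $P_0\to k$. This proves exactness. Each $\partial_j$ has image in $P_{j-1}x_1+P_{j-1}x_2$, so the differentials of $\operatorname{Hom}_\Lambda(P_\bullet,k)$ vanish and $\operatorname{Ext}^j_\Lambda(k,k)=\operatorname{Hom}_\Lambda(P_j,k)$ has dimension $j+1$.

Let $\varphi$ be an endomorphism of $\Omega^j$ and $Z$ the span of the $z_a$; then $Z=\Omega^jx_1+\Omega^jx_2$ is $\varphi$-stable. The kernel of $x_2$ on $\Omega^j$ is $ku_0+Z$, so $\varphi(u_0)\in\lambda u_0+Z$ for some $\lambda\in k$. Suppose that $\varphi(u_a)\in\lambda u_a+\operatorname{span}(u_0,\dots,u_{a-1})+Z$ with $a<j$. Applying $x_1$ gives $\varphi(z_a)\in\lambda z_a+\operatorname{span}(z_0,\dots,z_{a-1})$, and then $\varphi(u_{a+1})x_2=\varphi(z_a)$ forces $\varphi(u_{a+1})\in\lambda u_{a+1}+\operatorname{span}(u_0,\dots,u_a)+Z$. So $\varphi$ is triangular in the basis $z_0,\dots,z_{j-1},u_0,\dots,u_j$ with all diagonal entries $\lambda$. An idempotent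 of this form is $0$ or $1$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (u0) at (0,1.2) {$u_0$}; \node (u1) at (2,1.2) {$u_1$};
\node (u2) at (4,1.2) {$u_2$}; \node (u3) at (6,1.2) {$u_3$};
\node (z0) at (1,0) {$z_0$}; \node (z1) at (3,0) {$z_1$}; \node (z2) at (5,0) {$z_2$};
\draw[->] (u0)--(z0); \draw[->] (u1)--(z1); \draw[->] (u2)--(z2);
\draw[->,dashed] (u1)--(z0); \draw[->,dashed] (u2)--(z1); \draw[->,dashed] (u3)--(z2);
\end{tikzpicture}
\caption{The seven-dimensional module $\Omega^3$ over the exterior algebra on $x_1,x_2$. The vertices form a basis. Solid arrows give the action of $-x_1$ and dashed arrows the action of $x_2$; where no arrow is drawn the action is zero.}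
\label{fig:zigzag}
\end{figure}

\begin{example}\label{ex:klein}
Let $\operatorname{char}k=2$ and $G=\langle\sigma,\tau\rangle\cong C_2\times C_2$. With $x_1=1+\sigma$ and $x_2=1+\tau$, the algebra $kG$ is $\Lambda$, and the augmentation ideal $N=(kG)^+$ is $\Omega^1$. We claim that
\[
N^{\otimes j}\cong\Omega^j\oplus(kG)^{\oplus m_j},\qquad m_j=\tfrac14(3^j-2j-1),
\]
so that, for instance, $N\otimes N\cong\Omega^2\oplus kG$, with dimensions $9=5+4$. Assume this for $j$. Tensoring $0\to N\to kG\to k_\varepsilon\to0$ with $N^{\otimes j}$ gives an exact sequence $0\to N^{\otimes(j+1)}\to kG\otimes N^{\otimes j}\to N^{\otimes j}\to0$ whose middle term is free by Lemma~\ref{lem:tensor}. Lemma~\ref{lem:exterior} gives a second exact sequence $0\to\Omega^{j+1}\to P_j\oplus(kG)^{\oplus m_j}\to N^{\otimes j}\to0$. Schanuel's lemma (if $0\to X\to P\to Y\to0$ and $0\to X'\to P'\to Y\to0$ are exact with $P,P'$ projective, then $X\oplus P'\cong X'\oplus P$) shows that $N^{\otimes(j+1)}$ and $\Omega^{j+1}$ agree after adding free modules. Since $\Omega^{j+1}$ is indecomposable of odd dimension and $kG$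 is indecomposable, Krull--Schmidt gives $N^{\otimes(j+1)}\cong\Omega^{j+1}\oplus{}$free, and $m_{j+1}$ is found by comparing dimensions. The $\Omega^j$ are indecomposables of dimensions $1,3,5,\dots$, so $N$ is not algebraic.
\end{example}

\subsection*{The general argument}

The example used two properties of the $\Omega^j$: each is indecomposable, and there are infinitely many of them. Both are needed, since a module that grows with $j$ could be a growing sum of boundedly many types. In general we have no explicit basis. Indecomposability will come from self-injectivity, and growth will be read off from $\operatorname{Ext}$.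

For a module $X$ over a finite-dimensional algebra, the endomorphisms that factor through a projective module form a two-sided ideal of $\operatorname{End}X$; the quotient is the \emph{stable endomorphism algebra} $\underline{\operatorname{End}}\,X$. If $X=Y\oplus Y'$, the projection onto $Y$ factors through a projective module if and only if $Y$ is projective. Consequently,
\begin{equation}\label{eq:stable}
\underline{\operatorname{End}}\,X\cong k\ \Longrightarrow\ X\cong Y\oplus P'\ \text{with $Y$ indecomposable non-projective and $P'$ projective:}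
\end{equation}
if $X$ were projective the stable algebra would be $0$, and if $X$ had two non-projective indecomposable summands, the projection onto one of them would give an idempotent other than $0$ and $1$.

\begin{lemma}\label{lem:omega}
Let $0\to X'\xrightarrow{\iota}P\xrightarrow{\pi}X\to0$ be an exact sequence of modules over a self-injective algebra, with $P$ projective. Then $\underline{\operatorname{End}}\,X'\cong\underline{\operatorname{End}}\,X$.
\end{lemma}

\begin{proof}
Let $T$ be the algebra of endomorphisms $\varphi$ of $P$ with $\varphi(\iota X')\subseteq\iota X'$. Such a $\varphi$ induces $\varphi'$ on $X'$ and $\varphi''$ on $X$. The map $\varphi\mapsto\varphi''$ is onto $\operatorname{End}X$ because $P$ is projective, and $\varphi\mapsto\varphi'$ is onto $\operatorname{End}X'$ because $P$ is injective. It remains to see that $\varphi'$ factors through a projective if and only if $\varphi''$ does. If $\varphi''$ does, it lifts through $\pi$: $\varphi''=\pi s$ with $s:X\to P$. Then $\pi(\varphi-s\pi)=0$, so $\varphi-s\pi=\iota t$ with $t:P\to X'$, and $\varphi'=t\iota$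 factors through $P$. If $\varphi'$ factors through a projective, which is injective, it extends along $\iota$: $\varphi'=t\iota$. Then $(\varphi-\iota t)\iota=0$, so $\varphi-\iota t=s\pi$, and $\varphi''=\pi s$ factors through $P$.
\end{proof}

\begin{proposition}\label{prop:syzygy}
Let $R$ be a finite-dimensional Hopf algebra and $0\to N\to P\to k_\varepsilon\to0$ an exact sequence of $R$-modules with $P$ projective. Suppose that for some $R$-module $M$ the dimensions of $\operatorname{Ext}^j_R(k_\varepsilon,M)$ are unbounded in $j$. Then $N$ is not algebraic.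
\end{proposition}

\begin{proof}
Tensoring the sequence with $N^{\otimes j}$ gives an exact sequence
\begin{equation}\label{eq:shift}
0\to N^{\otimes(j+1)}\to P\otimes N^{\otimes j}\to N^{\otimes j}\to0
\end{equation}
whose middle term is projective by Lemma~\ref{lem:tensor}. The hypothesis on $\operatorname{Ext}$ implies that $k_\varepsilon$ is not projective, so $\underline{\operatorname{End}}\,k_\varepsilon=k$. By Lemma~\ref{lem:omega} and induction, $\underline{\operatorname{End}}\,N^{\otimes j}\cong k$ for all $j$, and by \eqref{eq:stable} we can write $N^{\otimes j}\cong Y_j\oplus P'_j$ with $Y_j$ indecomposable and $P'_j$ projective. The long exact sequence of \eqref{eq:shift} gives $\operatorname{Ext}^n(N^{\otimes(j+1)},M)\cong\operatorname{Ext}^{n+1}(N^{\otimes j},M)$ for $n\ge1$. Therefore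
\[
\operatorname{Ext}^1_R(Y_j,M)\cong\operatorname{Ext}^1_R(N^{\otimes j},M)\cong\operatorname{Ext}^{j+1}_R(k_\varepsilon,M).
\]
If $N$ were algebraic, the $Y_j$ would lie in finitely many isomorphism classes, and the left side would have bounded dimension.
\end{proof}

The growth hypothesis cannot be dropped: for $R=kC_2$ in characteristic $2$ the augmentation ideal is isomorphic to $k_\varepsilon$, which is algebraic.

\section{Group algebras in characteristic $p$}\label{sec:charp}

Let $\operatorname{char}k=p>0$. Given a module $N$ over $R=kG$, we want $H\supseteq R$ with $N\mid Q|_R$. If $G$ acts on a Hopf algebra $A$ and $H$ is the semidirect product, then $Q$ is $A$ with its $G$-action. So we need a finite-dimensional Hopf algebra with $G$-action that contains $N$ as a summand. The symmetric algebra of $N$ has $N$ as its degree-one part but is infinite-dimensional; in characteristic $p$ it can be truncated by $p$-th powers.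

An element $z$ of a Hopf algebra is \emph{primitive} if $\Delta z=z\otimes1+1\otimes z$; then $\varepsilon(z)=0$ and $S(z)=-z$. Hence an ideal $I$ generated by primitive elements satisfies $\Delta I\subseteq I\otimes H+H\otimes I$, $\varepsilon(I)=0$ and $S(I)\subseteq I$, and $H/I$ is a Hopf algebra.

\begin{proposition}\label{prop:construction}
Let $\operatorname{char}k=p>0$, let $G$ be a finite group and $N$ a $kG$-module. There is a Hopf algebra $H$ of dimension $|G|\,p^{\dim N}$ containing $R=kG$ as a Hopf subalgebra such that $N\mid Q|_R$.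
\end{proposition}

\begin{proof}
Let $V=N$ with the left action $\gamma(v)=v\gamma^{-1}$ of $G$. The symmetric algebra $\operatorname{Sym}(V)$ is a Hopf algebra with the elements of $V$ primitive. For $v\in V$ we have $\Delta(v^p)=(v\otimes1+1\otimes v)^p=v^p\otimes1+1\otimes v^p$, so
\[
A=\operatorname{Sym}(V)/(v^p:v\in V)
\]
is a Hopf algebra. If $v_1,\dots,v_d$ is a basis of $V$, then $(\sum\lambda_iv_i)^p=\sum\lambda_i^pv_i^p$, so $A=k[v_1,\dots,v_d]/(v_1^p,\dots,v_d^p)$ has dimension $p^d$. It is graded, with degree-one part $V$. The group $G$ acts on $\operatorname{Sym}(V)$ by graded algebra automorphisms that commute with $\Delta$ and $\varepsilon$ on $V$, hence everywhere, and it preserves the set of $p$-th powers $v^p$; so it acts on $A$ in the same way.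

Let $H=A\otimes kG$, with elements written $a\gamma$, and with
\[
(a\gamma)(a'\gamma')=a\,\gamma(a')\,\gamma\gamma',\qquad \Delta(a\gamma)=a_{(1)}\gamma\otimes a_{(2)}\gamma,\qquad \varepsilon(a\gamma)=\varepsilon(a).
\]
The coproduct is multiplicative because $\Delta(\gamma(a'))=\gamma(a'_{(1)})\otimes\gamma(a'_{(2)})$. The map $S(a\gamma)=\gamma^{-1}S(a)$ is an antipode, since $\gamma^{-1}S(a_{(1)})a_{(2)}\gamma=\varepsilon(a)1=a_{(1)}\gamma\gamma^{-1}S(a_{(2)})$. So $H$ is a Hopf algebra and $R=kG$ is a Hopf subalgebra.

From $a\gamma=\gamma\,\gamma^{-1}(a)$ we see that multiplication $kG\otimes A\to H$ is onto, hence bijective. Under it $R^+H$ corresponds to $R^+\otimes A$, so $a\mapsto[a]$ is a bijection $A\to Q$, and $[a]\gamma=[\gamma\,\gamma^{-1}(a)]=[\gamma^{-1}(a)]$. This action preserves the grading of $A$, so the degree-one part is a direct summand of $Q|_R$. On it, $[v]\gamma=[\gamma^{-1}(v)]=[v\gamma]$, which is the module $N$.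
\end{proof}

\begin{lemma}\label{lem:CpCp}
Let $\operatorname{char}k=p>0$ and $D=C_p\times C_p$. The augmentation ideal $(kD)^+$ is not an algebraic $kD$-module.
\end{lemma}

\begin{proof}
Write $kC_p=k[x]/(x^p)$ with $x=\gamma-1$ for a generator $\gamma$. The trivial module has a free resolution with all terms $kC_p$ and differentials alternately $x$ and $x^{p-1}$. By the K\"unneth formula, the tensor product of two such resolutions is a free resolution of $k_\varepsilon$ over $kD=kC_p\otimes kC_p$. Its $j$-th term has rank $j+1$ and its differentials have entries in $(kD)^+$, so $\dim\operatorname{Ext}^j_{kD}(k_\varepsilon,k_\varepsilon)=j+1$. Apply Proposition~\ref{prop:syzygy} to $0\to(kD)^+\to kD\to k_\varepsilon\to0$.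
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $N=(kG)^+$, of dimension $p^2-1$, in Proposition~\ref{prop:construction}; then $\dim H=p^2\cdot p^{p^2-1}$. The summand $N$ of $Q|_R$ is not algebraic by Lemma~\ref{lem:CpCp}, so $Q|_R$ is not algebraic, and the pair does not stabilize by Proposition~\ref{prop:reduction}.
\end{proof}

For $p=2$, in the notation of Example~\ref{ex:klein}, take the basis $u=x_1$, $v=x_2$, $w=x_1x_2$ of $N$. Then $A=k[u,v,w]/(u^2,v^2,w^2)$ with $u,v,w$ primitive, and the $32$-dimensional algebra $H$ is obtained by adjoining $\sigma,\tau$ with $\sigma v\sigma=v+w$ and $\tau u\tau=u+w$, all other pairs of generators commuting.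

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(c)$\Rightarrow$(b). If the Sylow $p$-subgroups of $G$ are cyclic, then $kG$ has finite representation type by Higman's theorem \cite{Higman}.

(b)$\Rightarrow$(a). The module $Q|_{kG}$ is algebraic, so Proposition~\ref{prop:reduction} applies.

(a)$\Rightarrow$(b). Given $N$, take $H$ as in Proposition~\ref{prop:construction}. By (a) and Proposition~\ref{prop:reduction} the module $Q|_{kG}$ is algebraic, hence so is its summand $N$.

(b)$\Rightarrow$(c). Let $U$ be a Sylow $p$-subgroup of $G$ and suppose that it is not cyclic. By Burnside's basis theorem, the quotient of $U$ by its Frattini subgroup is elementary abelian, of rank equal to the minimal number of generators of $U$. This rank is at least $2$, so $U$ surjects onto $D=C_p\times C_p$. Let $M$ be $(kD)^+$ regarded as a $kU$-module through this surjection. Regarding $kD$-modules as $kU$-modules does not change tensor products or spaces of homomorphisms, so indecomposables stay indecomposable and non-isomorphic modules stay non-isomorphic; by Lemma~\ref{lem:CpCp}, $M$ is not algebraic.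 Let $W=M\otimes_{kU}kG$. Since $kG=kU\oplus k[G\setminus U]$ as $kU$-bimodules, $M\mid W|_{kU}$. If $W$ were algebraic, then so would be $W|_{kU}$ and $M$. So (b) fails.
\end{proof}

\section{A pointed Hopf algebra of dimension $256$}\label{sec:char0}

In characteristic $0$ both ingredients of Section~\ref{sec:charp} are lost. Group algebras are semisimple, so Corollary~\ref{cor:finite} excludes them as $R$. And a finite-dimensional Hopf algebra has no nonzero primitive element $z$: if $1,z,\dots,z^{n-1}$ are independent and $z^n=\sum_{i<n}\lambda_iz^i$, then either $n=1$ and $z=0$ because $\varepsilon(z)=0$, or $n\ge2$ and the coefficient of $z\otimes z^{n-1}$ in the coproduct of the relation gives $n=0$ in $k$.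

The exterior algebra $\Lambda$ on $x_1,x_2$ has growing cohomology in every characteristic. It becomes part of a Hopf algebra once one adjoins a grouplike element $g$ (that is, $\Delta g=g\otimes g$) with $gx_i=-x_ig$ and sets $\Delta x_i=x_i\otimes1+g\otimes x_i$. To enlarge this algebra we adjoin one more generator $y$ with $y^2=0$ and $\Delta y=y\otimes1+h\otimes y$. The choice $h=g$ is useless in characteristic $0$: then $x_iy+yx_i$ is primitive, hence zero in a finite-dimensional quotient, and the $x_i$ act on $Q$ by zero. So we take a second grouplike $h$, which anticommutes with $y$ but commutes with the $x_i$. Commutators of $y$ with the $x_i$ then produce three new elements $a,b,c$, and we obtain a finite-dimensional algebra by killing their squares.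

Let $\operatorname{char}k\ne2$ and $\Gamma=\langle g,h\rangle\cong C_2\times C_2$. Let $H$ be the algebra with generators $g,h,x_1,x_2,y$ and relations
\begin{itemize}
\item[(R1)] $g^2=h^2=1$, $gh=hg$, $gx_i=-x_ig$, $gy=-yg$, $hx_i=x_ih$, $hy=-yh$;
\item[(R2)] $x_1^2=x_2^2=x_1x_2+x_2x_1=0$ and $y^2=0$;
\item[(R3)] $a^2=b^2=ab+ba=0$, where $a=x_1y+yx_1$ and $b=x_2y+yx_2$;
\item[(R4)] $c^2=0$, where $c=x_1b-bx_1$.
\end{itemize}
Let $R$ be the subalgebra generated by $g,h,x_1,x_2$. We show that $H$ is a Hopf algebra with
\[
\Delta g=g\otimes g,\quad \Delta h=h\otimes h,\quad \Delta x_i=x_i\otimes1+g\otimes x_i,\quad \Delta y=y\otimes1+h\otimes y,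
\]
and that $R\subseteq H$ has the properties stated in Theorem~\ref{thm:C}. We write $t=gh$ and $\{u,v\}=uv+vu$. Counting signs in (R1), conjugation by $g$ fixes $a,b$ and negates $c$, and conjugation by $h$ negates $a,b,c$; so $t$ anticommutes with $x_i,a,b$ and commutes with $c$.

\subsection*{The Hopf structure}

Let $F_i$ be the algebra defined by (R1)--(R$i$), so that $H=F_4$. We show that $F_1$ is a Hopf algebra and that each new set of relations consists of primitive elements of the previous algebra.

\emph{The algebra $F_1$.} Put $\varepsilon(g)=\varepsilon(h)=1$, $\varepsilon(x_i)=\varepsilon(y)=0$, and $S(g)=g$, $S(h)=h$, $S(x_i)=-gx_i$, $S(y)=-hy$. The relations (R1) say that $\Gamma$ is an abelian group of exponent $2$ and that $\gamma z\gamma=\pm z$ for $\gamma\in\{g,h\}$ and $z\in\{x_1,x_2,y\}$. If $\Delta z=z\otimes1+\gamma'\otimes z$, then conjugation by $\gamma\otimes\gamma$ multiplies $\Delta z$ by the same sign, and conjugation by $\gamma$ multiplies $S(z)=-\gamma'z$ by the same sign. So $\Delta,\varepsilon$ extend to algebra maps and $S$ to an anti-homomorphism on $F_1$.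 The Hopf algebra axioms need only be checked on generators; for the antipode, $S(z)+\gamma'z=0$ and $z+\gamma'S(z)=0$.

\emph{The relations (R2).} We have $\Delta(x_ix_j)=x_ix_j\otimes1+x_ig\otimes x_j+gx_j\otimes x_i+1\otimes x_ix_j$. For $i=j$ the two middle terms cancel. For $i\ne j$ the middle terms of $\Delta(x_1x_2+x_2x_1)$ are $\{x_1,g\}\otimes x_2+\{x_2,g\}\otimes x_1=0$. The middle terms of $\Delta(y^2)$ are $\{y,h\}\otimes y=0$. So $F_2$ is a Hopf algebra.

\emph{The relations (R3).} For $w\in\operatorname{span}(x_1,x_2)$ put $a_w=wy+yw$. In $F_2$ we have $w^2=0$ and $\Delta w=w\otimes1+g\otimes w$. Adding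
\[
\Delta(wy)=wy\otimes1+wh\otimes y+gy\otimes w+t\otimes wy,\qquad
\Delta(yw)=yw\otimes1+yg\otimes w+hw\otimes y+t\otimes yw
\]
gives
\begin{equation}\label{eq:Da}
\Delta a_w=a_w\otimes1+t\otimes a_w+2wh\otimes y .
\end{equation}
The squares of the three terms are $a_w^2\otimes1$, $1\otimes a_w^2$ and $4(wh)^2\otimes y^2=0$. Note that $a_ww=wyw=wa_w$ and $a_wy=ywy=ya_w$. The anticommutators of the three terms are
\begin{align*}
\{a_w\otimes1,\ t\otimes a_w\}&=\{a_w,t\}\otimes a_w=0,\\
\{a_w\otimes1,\ 2wh\otimes y\}&=2(a_ww-wa_w)h\otimes y=0,\\
\{t\otimes a_w,\ 2wh\otimes y\}&=2twh\otimes a_wy+2wht\otimes ya_w=2wth\otimes(ya_w-a_wy)=0 .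
\end{align*}
So $a_w^2$ is primitive. Taking $w=x_1,x_2,x_1+x_2$ shows that $a^2$, $b^2$ and $ab+ba=(a+b)^2-a^2-b^2$ are primitive, and $F_3$ is a Hopf algebra.

\emph{Commutation rules in $F_3$.} To treat $c^2$ we need to know how $y,a,b,c$ commute. These rules come from applying twisted commutators with the $x_i$ to the relations already imposed. For $u\in F_3$ put $\bar u=gug$ and $d_i(u)=x_iu-\bar ux_i$. Then
\[
d_i(uv)=d_i(u)v+\bar u\,d_i(v),\qquad \overline{d_i(u)}=-x_i\bar u+ux_i=-d_i(\bar u),
\]
and hence $d_id_j(u)=x_ix_ju-x_i\bar ux_j+x_j\bar ux_i-ux_jx_i$, so that $d_1^2=d_2^2=d_1d_2+d_2d_1=0$ by (R2). By definition $d_1y=a$, $d_2y=b$, $d_1b=c$. Therefore $d_2a=d_2d_1y=-c$, and $d_1a=d_1^2y$, $d_2b=d_2^2y$, $d_1c=d_1^2b$, $d_2c=-d_2^2a$ all vanish. Since $\bar c=-c$, the last two say $x_ic=-cx_i$. Now $d_1(y^2)=ay-ya$, $d_2(y^2)=by-yb$, $d_1(by-yb)=cy+ba-ab+yc$, $d_2(a^2)=-ca-ac$ and $d_1(b^2)=cb+bc$ are zero, so in $F_3$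
\begin{equation}\label{eq:derived}
ay=ya,\quad by=yb,\quad ca=-ac,\quad cb=-bc,\quad cy+yc=2ab .
\end{equation}

\emph{The relation (R4).} By \eqref{eq:Da}, $\Delta b=b\otimes1+t\otimes b+2x_2h\otimes y$, so
\begin{align*}
\Delta(x_1b)&=x_1b\otimes1+x_1t\otimes b+2x_1x_2h\otimes y+gb\otimes x_1+h\otimes x_1b+2gx_2h\otimes x_1y,\\
\Delta(bx_1)&=bx_1\otimes1+tx_1\otimes b+2x_2x_1h\otimes y+bg\otimes x_1+h\otimes bx_1+2x_2t\otimes yx_1 .
\end{align*}
Using $tx_1=-x_1t$, $x_2x_1=-x_1x_2$, $gb=bg$ and $gx_2h=-x_2t$, the difference is $\Delta c=T_1+\dots+T_5$ with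
\[
T_1=c\otimes1,\quad T_2=h\otimes c,\quad T_3=2x_1t\otimes b,\quad T_4=-2x_2t\otimes a,\quad T_5=4x_1x_2h\otimes y .
\]
We have $T_1^2=c^2\otimes1$, $T_2^2=1\otimes c^2$, and $T_3^2=T_4^2=T_5^2=0$ because $b^2=a^2=y^2=0$. Of the ten anticommutators, eight vanish:
\begin{align*}
\{T_1,T_2\}&=\{c,h\}\otimes c=0, & \{T_1,T_5\}&=4(cx_1x_2-x_1x_2c)h\otimes y=0,\\
\{T_1,T_3\}&=2\{c,x_1\}t\otimes b=0, & \{T_1,T_4\}&=-2\{c,x_2\}t\otimes a=0,\\
\{T_2,T_3\}&=2x_1th\otimes\{c,b\}=0, & \{T_2,T_4\}&=-2x_2th\otimes\{c,a\}=0,
\end{align*}
and $\{T_3,T_5\}=\{T_4,T_5\}=0$ because the left factors contain a product of three $x$'s. The remaining two cancel: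
\begin{align*}
\{T_2,T_5\}&=4x_1x_2\otimes(cy+yc)=8x_1x_2\otimes ab,\\
\{T_3,T_4\}&=-4(x_1tx_2t\otimes ba+x_2tx_1t\otimes ab)=-4x_1x_2\otimes(ab-ba)=-8x_1x_2\otimes ab .
\end{align*}
So $c^2$ is primitive in $F_3$ and $H$ is a Hopf algebra. The subalgebra $R$ is stable under $\Delta$ and $S$, so it is a Hopf subalgebra.

\subsection*{A basis of $H$}

The relations found so far bound $\dim H$ from above by $16\cdot16$. To compute $Q$ we must know that nothing else collapses, and for this we build a model of $H$ of dimension $256$ from two pieces.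

The first piece is the algebra $R_0$ with generators $g,h,x_1,x_2$ and those relations in (R1), (R2) that do not involve $y$. It is spanned by the $16$ products $\gamma x_1^ix_2^j$ ($\gamma\in\Gamma$, $i,j\in\{0,1\}$), and it maps onto the skew group algebra of $\Gamma$ over $\Lambda$ in which $g$ negates and $h$ fixes the $x_i$; so these products form a basis. By the computations above, $R_0$ is a Hopf algebra.

The second piece is the algebra $K$ with generators $y,a,b,c$ and relations $y^2=a^2=b^2=c^2=ab+ba=0$ and \eqref{eq:derived}. It is graded with all four generators in degree $1$.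

\begin{lemma}\label{lem:K}
The monomials $y^ia^jb^lc^m$ with $i,j,l,m\in\{0,1\}$ form a basis of $K$.
\end{lemma}

\begin{proof}
Each relation rewrites a repeated or out-of-order pair of adjacent letters in terms of words with fewer inversions or, for $cy=-yc+2ab$, fewer letters $c$. So the monomials span $K$.

For independence, recall that if $\sigma$ is an automorphism of an algebra $B$ and $\delta$ is a $\sigma$-derivation, meaning $\delta(uv)=\delta(u)v+\sigma(u)\delta(v)$, then the Ore extension $B[c;\sigma,\delta]$ is an algebra that is free as a left $B$-module on $1,c,c^2,\dots$, with $cu=\sigma(u)c+\delta(u)$. Let $B$ be the tensor product of the exterior algebra on $a,b$ with $k[y]/(y^2)$, of dimension $8$, and let $\sigma$ negate $y,a,b$. Define $\delta$ on generators by $\delta(y)=2ab$, $\delta(a)=\delta(b)=0$. It respects the relations of $B$: $\delta(y^2)=2aby-2yab=0$, $\delta(ay-ya)=-2a\,ab-2ab\,a=0$, $\delta(by-yb)=-2b\,ab-2ab\,b=0$, and the relations in $a,b$ alone go to $0$. The same computation shows that $\delta$ kills every basis monomial $y^ia^jb^l$ other than $y$.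 Hence $\delta^2=0$ and $\delta\sigma+\sigma\delta=0$, and also $\sigma^2=1$, so
\[
c^2u=\sigma^2(u)c^2+(\delta\sigma+\sigma\delta)(u)c+\delta^2(u)=uc^2 .
\]
Thus $c^2$ is central, and $B[c;\sigma,\delta]/(c^2)=B\oplus Bc$ has dimension $16$. It is generated by $y,a,b,c$ and satisfies the relations of $K$, so $\dim K\ge16$.
\end{proof}

Next we let $R_0$ act on $K$ in the way that $R$ acts by twisted conjugation inside $H$. Let $h$ act by $(-1)^{\deg}$, and let $g$ act by the automorphism $u\mapsto\bar u$ that fixes $a,b$ and negates $y,c$; both preserve the relations of $K$. Define $D_1,D_2$ on the free algebra on $y,a,b,c$ by the rule $D_i(uv)=D_i(u)v+\bar uD_i(v)$ and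
\[
D_1:\ y\mapsto a,\ a\mapsto0,\ b\mapsto c,\ c\mapsto0;\qquad D_2:\ y\mapsto b,\ a\mapsto-c,\ b\mapsto0,\ c\mapsto0 .
\]
They descend to $K$ because their values on the defining relations vanish in $K$:
\[
\begin{array}{c|c|c}
\rho & D_1(\rho) & D_2(\rho)\\ \hline
y^2 & ay-ya & by-yb\\
a^2 & 0 & -ca-ac\\
b^2 & cb+bc & 0\\
c^2 & 0 & 0\\
ab+ba & ac+ca & -cb-bc\\
ay-ya & a^2-a^2 & -cy+ab-ba-yc\\
by-yb & cy+ba-ab+yc & b^2-b^2\\
ca+ac & 0 & c^2-c^2\\
cb+bc & -c^2+c^2 & 0\\
cy+yc-2ab & -ca+ac-2ac & -cb+bc+2cb
\end{array}
\]
The $D_i$ preserve the degree, so they commute with $h$. The maps $gD_ig$ and $-D_i$ obey the same twisted Leibniz rule and agree on $y,a,b,c$, so $gD_i=-D_ig$. It follows that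
\[
D_iD_j(uv)=D_iD_j(u)v-D_j(\bar u)D_i(v)+D_i(\bar u)D_j(v)+uD_iD_j(v),
\]
so $D_1^2$, $D_2^2$ and $D_1D_2+D_2D_1$ are ordinary derivations. They vanish on $a,b,c$ because $D_ic=0$, and on $y$ because $D_1a=D_2b=0$ and $D_1b+D_2a=0$; hence they are zero. So $K$ is a left $R_0$-module with $x_i$ acting as $D_i$.

Moreover $r\cdot(uv)=(r_{(1)}\cdot u)(r_{(2)}\cdot v)$ and $r\cdot1=\varepsilon(r)1$ hold for the generators $r$ of $R_0$, hence for all $r$. This is the definition of a left module algebra, and it guarantees that $K\#R_0=K\otimes R_0$ with product $(u\#r)(v\#s)=u(r_{(1)}\cdot v)\#r_{(2)}s$ is an associative algebra containing $K$ and $R_0$ as subalgebras. In it, for $u\in K$,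
\begin{equation}\label{eq:smash}
gu=\bar ug,\qquad hu=(h\cdot u)h,\qquad x_iu=D_i(u)+\bar ux_i .
\end{equation}

\begin{proposition}\label{prop:H}
There is an isomorphism $H\cong K\#R_0$ that is the identity on $g,h,x_1,x_2,y,a,b,c$ and maps $R$ onto $R_0$. Thus $\dim H=256$ and $\dim R=16$. The Hopf algebra $H$ is pointed.
\end{proposition}

\begin{proof}
By \eqref{eq:smash}, in $K\#R_0$ we have $x_1y+yx_1=a$, $x_2y+yx_2=b$ and $x_1b-bx_1=c$. So $g,h,x_1,x_2,y$ generate $K\#R_0$ and satisfy (R1)--(R4), and there is a surjection $\pi:H\to K\#R_0$. Conversely, (R1)--(R4) and \eqref{eq:derived} give algebra maps $K\to H$ and $R_0\to H$, with images $K'$ and $R$. The subalgebra $K'$ is stable under conjugation by $g,h$, and under $d_i$ by the Leibniz rule and the values of $d_i$ on $y,a,b,c$. Since $x_iu=d_i(u)+\bar ux_i$, the span $K'R$ is stable under left multiplication by all generators of $H$. It contains $1$, so $K'R=H$ and $\dim H\le256$. Hence $\pi$ is an isomorphism, and it maps $R$ onto $R_0$.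

Let $H_n$ be the span of the words in the generators with at most $n$ letters from $\{x_1,x_2,y\}$. Then $H_0=k\Gamma$, $\Delta H_n\subseteq\sum_iH_i\otimes H_{n-i}$, and $H_n=H$ for large $n$. In the dual algebra $H^*$, the ideal $I$ of functionals vanishing on $H_0$ is nilpotent, since a product of $n+1$ of them vanishes on $H_n$, and $H^*/I\cong(k\Gamma)^*\cong k^4$. If $C\subseteq H$ is a simple subcoalgebra, then $C^*$ is a simple quotient algebra of $H^*$, so it is a quotient of $k^4$, and $\dim C=1$.
\end{proof}

From now on we identify $H$ with $K\#R_0$ and $R$ with $R_0$.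

\subsection*{The restriction of $Q$ to $R$}

Replacing $u$ by $\bar u$ in \eqref{eq:smash} gives $ug=g\bar u$, $uh=h(h\cdot u)$ and $ux_i=x_i\bar u-D_i(\bar u)$. So the span $RK$ is stable under right multiplication by the generators of $H$, hence $RK=H$, and multiplication $R\otimes K\to H$ is bijective by dimension. As in Section~\ref{sec:charp}, $u\mapsto[u]$ is then a bijection $K\to Q$, and the right action of $R$ on $Q=K$ is
\[
u\cdot g=\bar u,\qquad u\cdot h=(-1)^{\deg u}u,\qquad u\cdot x_i=-D_i(\bar u).
\]
It preserves the degree, so each graded piece $K_n$ is a direct summand of $Q|_R$.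

Unlike in Section~\ref{sec:charp}, degree one gives nothing. There $y\cdot x_1=a$, $y\cdot x_2=b$, $y\cdot x_1x_2=c$, and $e'r\mapsto y\cdot r$ is an isomorphism $e'R\to K_1$ for the idempotent $e'=\frac14(1-g)(1-h)$; so $K_1$ is projective, its positive tensor powers are projective, and it is algebraic. Degree two is different. The algebra $R$ is a free right $\Lambda$-module with basis $\Gamma$, so projective $R$-modules are free over the local algebra $\Lambda$ and have dimension divisible by $4$. But $K_2$, with basis $ya,yb,yc,ab,ac,bc$, has dimension $6$.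

The products $ya$ and $yb$ generate a submodule of $K_2$ that involves one further element, $q=yc-ab$:
\begin{align*}
&D_1(ya)=a^2=0, && D_2(ya)=ba+yc=q, && D_1(q)=ac-ac=0,\\
&D_1(yb)=ab-yc=-q, && D_2(yb)=b^2=0, && D_2(q)=bc+cb=0 .
\end{align*}
For the other basis elements,
\begin{align*}
&D_1(ab)=ac, && D_1(ac)=0, && D_1(bc)=c^2=0,\\
&D_2(ab)=-cb=bc, && D_2(ac)=-c^2=0, && D_2(bc)=0 .
\end{align*}
All of $ya,yb,q,ab,ac,bc$ are eigenvectors of $g$ and $h$. So $N=\operatorname{span}(ya,yb,q)$ and $N'=\operatorname{span}(ab,ac,bc)$ are submodules with $K_2=N\oplus N'$, and $N\mid Q|_R$. On $N$, the element $h$ acts trivially, $g$ negates $ya,yb$ and fixes $q$, and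
\[
ya\cdot x_1=0,\quad ya\cdot x_2=q,\quad yb\cdot x_1=-q,\quad yb\cdot x_2=0,\quad q\cdot x_i=0 .
\]

We identify $N$ as a syzygy of $k_\varepsilon$. Let $e=\frac14(1+g)(1+h)$, an idempotent with $eg=eh=e$. The projective module $P=eR$ has basis $e,ex_1,ex_2,ex_1x_2$, on which $h$ acts trivially, and
\[
ex_i\cdot g=-ex_i,\quad ex_1x_2\cdot g=ex_1x_2,\quad ex_1\cdot x_2=ex_1x_2,\quad ex_2\cdot x_1=-ex_1x_2,\quad ex_i\cdot x_i=0,\quad ex_1x_2\cdot x_i=0 .
\]
So $ya\mapsto ex_1$, $yb\mapsto ex_2$, $q\mapsto ex_1x_2$ is an isomorphism of $N$ onto a submodule of $P$. The quotient is spanned by $e$, on which $g,h$ act as $1$ and $x_i$ as $0$. This gives an exact sequence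
\begin{equation}\label{eq:NP}
0\to N\to P\to k_\varepsilon\to0 .
\end{equation}
The hypothesis $\operatorname{char}k\ne2$ enters through the idempotent $e$. In characteristic $2$ the algebra $R$ is local and has no projective module of dimension $4$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The dimensions and pointedness are in Proposition~\ref{prop:H}. Let $M=\operatorname{Hom}_\Lambda(R,k)$, a right $R$-module by $(\varphi r)(s)=\varphi(rs)$. For every $R$-module $X$ there is a natural isomorphism $\operatorname{Hom}_R(X,M)\cong\operatorname{Hom}_\Lambda(X,k)$. Since $R$ is free over $\Lambda$, a projective resolution of $k_\varepsilon$ over $R$ is also a projective resolution of $k$ over $\Lambda$, and we obtain the Eckmann--Shapiro isomorphism $\operatorname{Ext}^j_R(k_\varepsilon,M)\cong\operatorname{Ext}^j_\Lambda(k,k)$. This space has dimension $j+1$ by Lemma~\ref{lem:exterior}. Proposition~\ref{prop:syzygy}, applied to \eqref{eq:NP}, shows that $N$ is not algebraic. Hence $Q|_R$ is not algebraic, and by Proposition~\ref{prop:reduction} the map $\mu_n$ is surjective for no $n\ge0$.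
\end{proof}

\begin{thebibliography}{9}

\bibitem{Higman}
Higman, 1954.

\bibitem{Kadison}
Lars Kadison, \emph{Algebra depth in tensor categories}, arXiv:1511.02349 (2015).

\bibitem{LS}
Larson and Sweedler, 1969.

\end{thebibliography}
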